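\title{Raising the stationary probability of a vertex\\ with an $\varepsilon$-biased random walk}

\begin{abstract}
In the $\varepsilon$-biased random walk on a finite connected graph, a controller chooses the next vertex with probability $\varepsilon$ at each step, following a time-independent strategy. We prove that a vertex whose stationary probability under simple random walk is $p$ can be given stationary probability at least $\frac13p^{1-\varepsilon}$. This proves an amended form of a conjecture of Azar, Broder, Karlin, Linial and Phillips. We also determine the worst-case order of the optimal stationary probability as $p\to0$: it is $p^{\beta(\varepsilon)}$ with an exponent $\beta(\varepsilon)<1-\varepsilon$ if $\varepsilon<\frac12$, it is $\log\log(1/p)/\log(1/p)$ if $\varepsilon=\frac12$, and for $\varepsilon>\frac12$ the optimal lower bound is the constant $\frac{2\varepsilon-1}{2\varepsilon}$. The proof tests the optimality equation for hitting times against a weight function that turns it into an exact formula for the return time.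
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $G=(V,E)$ be a finite connected simple graph with at least one edge, and fix $\varepsilon\in(0,1)$. We write $w\sim u$ for adjacency and $d(u)$ for the degree of $u$. The \emph{$\varepsilon$-biased random walk}, introduced by Azar, Broder, Karlin, Linial and Phillips, moves as follows. From its current vertex $u$ it steps with probability $1-\varepsilon$ to a uniformly random neighbor, and with probability $\varepsilon$ to a neighbor chosen by a controller. The controller follows a fixed, time-independent \emph{strategy} $q=(q_u)_{u\in V}$, where $q_u$ is a probability distribution on the neighbors of $u$. The walk is thus the Markov chain with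
\[
P_q(u,w)=\frac{1-\varepsilon}{d(u)}+\varepsilon\,q_u(w)\qquad(w\sim u).
\]
A strategy is \emph{deterministic} if each $q_u$ is a point mass at some neighbor $\sigma(u)$; we then call the strategy $\sigma$. Every edge is crossed with positive probability in both directions, so the chain is irreducible and has a unique stationary distribution.

Fix a vertex $v$. Under simple random walk ($\varepsilon=0$) its stationary probability is
\[
p=\frac{d(v)}{2|E|}\le\frac12 .
\]
How far can the controller raise it? In a finite irreducible chain the stationary probability of a state is the reciprocal of the expected return time to it. So let $R_q$ be the expected return time to $v$ under $q$, and let $R=\min_qR_q$; the minimum is attained by Lemma~\ref{lem:greedy} below. The best stationary probability is $1/R$, and we want upper bounds for $R$ that depend only on $p$ and $\varepsilon$.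

A heuristic suggests an answer. Suppose that $v$ can be reached from a typical vertex only along one route of $K$ steps, each of which simple random walk takes with probability $1/A$, so that $p$ is roughly $A^{-K}$. The controller makes about $\varepsilon K$ of these steps at no cost, and chance must supply the others, with probability $A^{-(1-\varepsilon)K}\approx p^{1-\varepsilon}$. The true probability of the route is $(\varepsilon+\frac{1-\varepsilon}{A})^K$, which is at least $A^{-(1-\varepsilon)K}$ by the inequality of arithmetic and geometric means.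

Azar et al.\ conjectured that a controller can always increase the stationary probability of any vertex from $p$ to $p^{1-\varepsilon}$. Taken literally this fails. The walk cannot return in one step, so $R\ge2$, and every vertex with $p^{1-\varepsilon}>\frac12$ is a counterexample; the vertices of $K_2$ and the center of a star have $p=\frac12$. These examples have large $p$. The following amended conjecture, posed in \cite{HSS}, asks for the exponent only in the limit $p\to0$.

\medskip\noindent\textbf{Conjecture.} \emph{For each $\varepsilon\in(0,1)$ there is a function $\delta_\varepsilon(p)$ with $\delta_\varepsilon(p)\to0$ as $p\to0$ such that, for every finite connected graph $G$ and every vertex $v$ with simple-random-walk stationary probability $p$, some strategy makes the stationary probability of $v$ at least $p^{1-\varepsilon+\delta_\varepsilon(p)}$.}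

\subsection{Results}
Logarithms are natural throughout.

\begin{theorem}\label{thm:main}
Let $\varepsilon\in(0,1)$ and $\kappa=(1-\varepsilon)^{1/\varepsilon}$. For every $G$ and $v$, some deterministic strategy gives expected return time
\[
R\le 1+(1-\kappa)^{-\varepsilon}\Big(\frac1p-1\Big)^{1-\varepsilon}.
\]
In particular $R\le3p^{-(1-\varepsilon)}$, and the Conjecture holds with $\delta_\varepsilon(p)=\log3/\log(1/p)$.
\end{theorem}

The exponent $1-\varepsilon$ is not the true one. For $r\ge0$ let
\[
\lambda(r)=\frac{1-\varepsilon}{1+\varepsilon r},\qquad \Lambda(r)=r\lambda(r)=\frac{(1-\varepsilon)r}{1+\varepsilon r},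
\]
and for $\varepsilon<\frac12$ let
\begin{equation}\label{eq:beta}
\beta=\beta(\varepsilon)=\max_{r>1}\frac{\log\Lambda(r)}{\log r}.
\end{equation}
Lemma~\ref{lem:beta} shows that the maximum exists, that $0<\beta<1-\varepsilon$, and that $\beta$ is the unique root in $(0,1)$ of $(1-\varepsilon)\beta^\beta(1-\beta)^{1-\beta}=\varepsilon^{1-\beta}$.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] If $\varepsilon<\frac12$, there is $C_\varepsilon$ with $R\le C_\varepsilon p^{-\beta(\varepsilon)}$ for all $G,v$. There are $c_\varepsilon>0$ and graphs with $p\to0$ for which $R\ge c_\varepsilon p^{-\beta(\varepsilon)}$.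
\item[(ii)] If $\varepsilon=\frac12$, then $R\le1+9\frac{\log(1/p)}{\log\log(1/p)}$ whenever $p<1/e$. There are $c>0$ and trees with $p\to0$ for which $R\ge c\frac{\log(1/p)}{\log\log(1/p)}$.
\item[(iii)] If $\varepsilon>\frac12$, then $R\le\frac{2\varepsilon}{2\varepsilon-1}$ for all $G,v$. This constant is best possible, even as $p\to0$: for every $\eta>0$ there are $G,v$ with $p<\eta$ and $R>\frac{2\varepsilon}{2\varepsilon-1}-\eta$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:original}
For each $\varepsilon\in(0,1)$ there is $p_0(\varepsilon)>0$ such that, for every graph and vertex with $p\le p_0(\varepsilon)$, some strategy makes the stationary probability of the vertex at least $p^{1-\varepsilon}$.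
\end{corollary}

\begin{proof}
Each upper bound in Theorem~\ref{thm:sharp} is $o(p^{-(1-\varepsilon)})$ as $p\to0$; in case (i) because $\beta<1-\varepsilon$.
\end{proof}

\subsection{Plan and tools}
Section~\ref{sec:hitting} describes the optimal strategy through the equation satisfied by its hitting times. Section~\ref{sec:layered} solves the problem exactly on layered graphs, where $\Lambda$, $\beta$ and the threshold $\varepsilon=\frac12$ appear. Section~\ref{sec:identity} contains the main idea, a formula for the return time on an arbitrary graph that plays the part of the layered formula. Theorem~\ref{thm:main} follows in Section~\ref{sec:main}, the sharp upper bounds in Section~\ref{sec:upper}, and the matching graphs are built in Section~\ref{sec:lower}.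

Besides Jensen's inequality we use two standard inequalities, for $\gamma\in(0,1)$. Weighted AM--GM states that $\gamma a+(1-\gamma)b\ge a^\gamma b^{1-\gamma}$ for $a,b\geq0$, with equality if $a=b$. H\"older's inequality is used in the form
\begin{equation}\label{eq:holder}
\sum_iw_if_i\le\Big(\sum_iw_i\Big)^{\gamma}\Big(\sum_iw_if_i^{1/(1-\gamma)}\Big)^{1-\gamma}\qquad(w_i,f_i\ge0).
\end{equation}

\section{Hitting times and the optimal strategy}\label{sec:hitting}

For $f\colon V\to\mathbb R$ write $P_qf(x)=\sum_{y\sim x}P_q(x,y)f(y)$. Let $g_q(x)$ be the expected number of steps needed to reach $v$ from $x$ under $q$; it is finite because the chain is finite and irreducible. Conditioning on the first step gives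
\begin{equation}\label{eq:firststep}
g_q(v)=0,\qquad g_q=1+P_qg_q\ \text{ on }V\setminus\{v\},\qquad R_q=1+P_qg_q(v).
\end{equation}
Note that $g_q$ does not depend on $q_v$. All our bounds on hitting times come from the following comparison principle.

\begin{lemma}\label{lem:compare}
Let $f\colon V\to\mathbb R$ with $f(v)=0$. If $f\ge1+P_qf$ on $V\setminus\{v\}$, then $f\ge g_q$. If $f\le1+P_qf$ on $V\setminus\{v\}$, then $f\le g_q$.
\end{lemma}

\begin{proof}
In the first case $u=f-g_q$ satisfies $u(v)=0$ and $u\ge P_qu$ off $v$. Let $B$ be the set where $u$ is minimal, and suppose $v\notin B$. Since $G$ is connected, some $x\in B$ has a neighbor $y\notin B$, and $P_q(x,y)>0$ because $\varepsilon<1$. Then $P_qu(x)>\min u=u(x)$, a contradiction. So $\min u=u(v)=0$. In the second case apply this to $g_q-f$.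
\end{proof}

As a first application we settle the case of a strong controller.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sharp}(iii)]
Let the controller always step to a neighbor closer to $v$. A controlled step lowers the graph distance to $v$ by one and a random step raises it by at most one. So $f(x)=\mathrm{dist}(x,v)/(2\varepsilon-1)$ satisfies $P_qf\le f+\frac{-\varepsilon+(1-\varepsilon)}{2\varepsilon-1}=f-1$ off $v$. By Lemma~\ref{lem:compare}, $g_q\le\frac1{2\varepsilon-1}$ on the neighbors of $v$, and $R_q\le1+\frac1{2\varepsilon-1}=\frac{2\varepsilon}{2\varepsilon-1}$.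
\end{proof}

For $\varepsilon\le\frac12$ this argument gives no negative drift. We use instead the best strategy. It is not explicit, but it is greedy with respect to its own hitting times.

\begin{lemma}\label{lem:greedy}
There is a deterministic strategy $\sigma$ such that $g=g_\sigma$ satisfies $g(\sigma(x))=\min_{y\sim x}g(y)$ for every $x\in V$. For every strategy $q$ we have $g\le g_q$ and $R_\sigma\le R_q$.
\end{lemma}

\begin{proof}
Among the finitely many deterministic strategies choose $\sigma$ minimizing $\sum_xg_\sigma(x)$, and put $g=g_\sigma$. Suppose that $\sigma(x)$ does not minimize $g$ over the neighbors of some $x\ne v$. Let $\sigma'$ agree with $\sigma$ except at $x$, where it chooses a minimizer. Then $g\ge1+P_{\sigma'}g$ off $v$, strictly at $x$. Lemma~\ref{lem:compare} gives $g_{\sigma'}\le g$, and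
$g_{\sigma'}(x)=1+P_{\sigma'}g_{\sigma'}(x)\le1+P_{\sigma'}g(x)<g(x)$. This contradicts the choice of $\sigma$. Redefining $\sigma(v)$ does not change $g$, so we may let $\sigma(v)$ be a minimizer too.

Now $P_\sigma g\le P_qg$ on $V$ for every $q$. Hence $g=1+P_\sigma g\le1+P_qg$ off $v$, so $g\le g_q$ by Lemma~\ref{lem:compare}, and $R_\sigma=1+P_\sigma g(v)\le1+P_qg(v)\le1+P_qg_q(v)=R_q$.
\end{proof}

From now on $g=\min_qg_q$ is the function of Lemma~\ref{lem:greedy}; it vanishes at $v$ and is at least $1$ elsewhere. For $x\ne v$ let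
\[
m(x)=g(x)-\min_{y\sim x}g(y)
\]
be the drop in $g$ that a controlled step achieves. By \eqref{eq:firststep}, $g(x)-1$ is a weighted average of the values $g(y)$, $y\sim x$, so $m(x)\ge1$. The equation $g(x)=1+\frac{1-\varepsilon}{d(x)}\sum_{y\sim x}g(y)+\varepsilon(g(x)-m(x))$, multiplied by $d(x)$ and rearranged, reads
\begin{equation}\label{eq:opt}
(1-\varepsilon)\sum_{y\sim x}\big(g(x)-g(y)\big)+\varepsilon\,d(x)m(x)=d(x)\qquad(x\ne v).
\end{equation}
Finally let $h=\frac1{d(v)}\sum_{y\sim v}g(y)$. Then
\begin{equation}\label{eq:Rh}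
R=1+(1-\varepsilon)h+\varepsilon\min_{y\sim v}g(y)\le1+h,
\end{equation}
and it remains to bound $h$.

\section{Layered graphs and the exponent $\beta$}\label{sec:layered}

Call $(G,v)$ \emph{layered of depth $K\ge1$} if $V$ is partitioned into nonempty levels $L_0=\{v\},L_1,\dots,L_K$, every edge joins consecutive levels, and for $1\le k\le K$ every vertex of $L_k$ has the same number $b_k\ge1$ of neighbors in $L_{k-1}$ and the same number $a_k$ in $L_{k+1}$, where $a_K=0$. Such a graph is connected, since one can descend to $v$ from every vertex. Put $r_k=a_k/b_k$.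

\begin{proposition}\label{prop:layered}
On a layered graph, always stepping down is optimal, $g$ is constant on each level and strictly increasing with the level, and
\begin{equation}\label{eq:layered}
\frac1p=2\sum_{k=1}^K\prod_{1\le j<k}r_j,\qquad R=1+\sum_{k=1}^K\frac{1+r_k}{1+\varepsilon r_k}\prod_{1\le j<k}\Lambda(r_j).
\end{equation}
\end{proposition}

\begin{proof}
Let $n_k$ be the number of edges between $L_{k-1}$ and $L_k$. Then $n_1=d(v)$, and counting at the vertices of $L_k$ gives $n_k=b_k|L_k|$ and $n_{k+1}=a_k|L_k|=r_kn_k$. So $n_k=d(v)\prod_{j<k}r_j$, and $1/p=2\sum_kn_k/d(v)$.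

Under any strategy the probability of stepping down from $L_k$ is at most
\[
\alpha_k=\varepsilon+\frac{1-\varepsilon}{1+r_k}=\frac{1+\varepsilon r_k}{1+r_k},
\]
with equality if the controller steps down; otherwise the walk steps up. We have $\alpha_K=1$ and $(1-\alpha_k)/\alpha_k=\Lambda(r_k)$. Define $\Delta_K=1$ and $\Delta_k=\frac1{\alpha_k}+\Lambda(r_k)\Delta_{k+1}$ for $1\le k<K$, and let $\Gamma(k)=\Delta_1+\dots+\Delta_k$. The recursion says $\alpha_k\Delta_k-(1-\alpha_k)\Delta_{k+1}=1$, that is,
\[
\Gamma(k)=1+\alpha_k\Gamma(k-1)+(1-\alpha_k)\Gamma(k+1)\quad(1\le k<K),\qquad\Gamma(K)=1+\Gamma(K-1).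
\]
Let $f=\Gamma(k)$ on $L_k$. For a strategy $\sigma$ that always steps down, $f=1+P_\sigma f$ off $v$, so $f=g_\sigma$ by both parts of Lemma~\ref{lem:compare}. For any $q$ we have $f\le1+P_qf$ off $v$, because $\Gamma$ is increasing, so $f\le g_q$. Hence $g=f$. All neighbors of $v$ lie in $L_1$, so $R=1+\Delta_1$, and unrolling the recursion gives the second formula.
\end{proof}

Formula \eqref{eq:layered} is a dictionary: a level with ratio $r$ multiplies the number of edges by $r$ and the time by $\Lambda(r)$. Take all ratios $r_1,\dots,r_{K-1}$ equal to some $r>1$. Then $1/p$ has order $r^K$, and if $\Lambda(r)>1$ then $R$ has order $\Lambda(r)^K$, which is $p^{-\log\Lambda(r)/\log r}$ up to constants depending on $r$ and $\varepsilon$. An adversary maximizes this exponent, which leads to \eqref{eq:beta}. The function $\Lambda$ increases to $\frac{1-\varepsilon}\varepsilon$, and this explains the three regimes. For $\varepsilon<\frac12$ it exceeds $1$ for large $r$. For $\varepsilon>\frac12$ the series for $R$ is dominated by a convergent geometric series. For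 $\varepsilon=\frac12$ each term is bounded, so $R$ is at most of order $K$, and keeping $\Lambda(r)^K$ bounded below requires $r$ of order at least $K$, hence $\log(1/p)$ of order at least $K\log K$.

\begin{lemma}\label{lem:beta}
For $\varepsilon,\gamma\in(0,1)$,
\begin{equation}\label{eq:M}
M(\gamma):=\sup_{r>0}\frac{\Lambda(r)}{r^\gamma}=(1-\varepsilon)\,\gamma^\gamma\Big(\frac{1-\gamma}\varepsilon\Big)^{1-\gamma}.
\end{equation}
If $\varepsilon<\frac12$, the maximum in \eqref{eq:beta} is attained at some $r_*>1$, we have $0<\beta<1-\varepsilon$, the exponent $\beta$ is the unique root of $M(\gamma)=1$ in $(0,1)$, and $M(\gamma)<1$ for $\beta<\gamma<1$.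
\end{lemma}

\begin{proof}
By AM--GM, $1+\varepsilon r=\gamma\cdot\frac1\gamma+(1-\gamma)\cdot\frac{\varepsilon r}{1-\gamma}\ge\gamma^{-\gamma}\big(\frac{\varepsilon r}{1-\gamma}\big)^{1-\gamma}$, with equality at $r=\frac{1-\gamma}{\varepsilon\gamma}$. This is \eqref{eq:M}.

Let $\varepsilon<\frac12$. The quotient $\log\Lambda(r)/\log r$ is continuous on $(1,\infty)$. It tends to $-\infty$ as $r\to1^+$ because $\Lambda(1)<1$, it tends to $0$ as $r\to\infty$, and it is positive for large $r$ because $\Lambda(r)\to\frac{1-\varepsilon}\varepsilon>1$. So it has a positive maximum, at some $r_*>1$. By AM--GM, $(1-\varepsilon)r^\varepsilon\le(1-\varepsilon)(1-\varepsilon+\varepsilon r)<1+\varepsilon r$, which says $\Lambda(r)<r^{1-\varepsilon}$; at $r=r_*$ this gives $\beta<1-\varepsilon$.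

The quotient $\Lambda(r)/r^\beta=r^{1-\beta}\lambda(r)$ is at most $1$ for $r>1$ by \eqref{eq:beta}, less than $1$ for $r\le1$, and equal to $1$ at $r_*$. So $M(\beta)=1$. The function $\log M(\gamma)=\log(1-\varepsilon)+\gamma\log\gamma+(1-\gamma)\log(1-\gamma)-(1-\gamma)\log\varepsilon$ extends to a continuous convex function on $[0,1]$ that is negative at $1$. If it vanishes at $\gamma_0\in(0,1)$, convexity makes it negative on $(\gamma_0,1]$. Hence it has only one zero, namely $\beta$, and is negative to its right.
\end{proof}

\section{A formula for the return time}\label{sec:identity}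

On a general graph there are no levels, but $g$ itself orders the vertices. We look for a substitute for \eqref{eq:layered}.

Consider first simple random walk, where \eqref{eq:opt} holds with $\varepsilon=0$. Sum it over $x\ne v$. The sum $\sum_{x\in V}\sum_{y\sim x}(g(x)-g(y))$ vanishes, since each edge contributes two opposite terms, and the term $x=v$ is $-d(v)h$. So $d(v)h=\sum_{x\ne v}d(x)$, and the return time is $1+h=1/p$. For $\varepsilon>0$ the same summation gives
\[
(1-\varepsilon)d(v)h=\sum_{x\ne v}d(x)-\varepsilon\sum_{x\ne v}d(x)m(x).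
\]
To gain a power of $p$ from this we would have to show that the two sums on the right nearly cancel, and we know little about $m$. We avoid the cancellation by multiplying \eqref{eq:opt} by a weight $\psi(x)$ before summing. The edge terms then no longer vanish, and $\psi$ is chosen so that they cancel the terms $\varepsilon d(x)m(x)\psi(x)$ exactly.

For $x\in V$ let
\[
D(x)=\{y\sim x:g(y)<g(x)\},\qquad U(x)=\{y\sim x:g(y)>g(x)\}
\]
be the lower and upper neighbors, so that $y\in D(x)$ if and only if $x\in U(y)$, and $D(v)=\emptyset$. For $x\ne v$ and $y\in D(x)$ let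
\[
\ell_{xy}=g(x)-g(y),\qquad S(x)=\sum_{y\in D(x)}\ell_{xy},\qquad\theta_x=\frac{S(x)}{d(x)m(x)},\qquad r_x=\frac{1-\theta_x}{\theta_x}.
\]
Since $m(x)\ge1$, the set $D(x)$ is nonempty, and since $m(x)$ is the largest drop,
\begin{equation}\label{eq:ellm}
0<\ell_{xy}\le m(x),\qquad 0<\theta_x\le\frac{|D(x)|}{d(x)}\le1,\qquad\frac{d(x)\,\ell_{xy}}{S(x)}=\frac{\ell_{xy}}{m(x)\theta_x}\le\frac1{\theta_x}.
\end{equation}
Thus $\theta_x$ is an effective fraction of down-edges, in which an edge counts in proportion to the drop along it, and $r_x\ge0$ is an effective ratio of up to down. On a layered graph $\ell_{xy}=m(x)$, so $\theta_x=\frac{b_k}{a_k+b_k}$ and $r_x=r_k$ for $x\in L_k$.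

Define $\psi(v)=1$ and, recursively in increasing order of $g$,
\begin{equation}\label{eq:psi}
\psi(x)=\lambda(r_x)\sum_{y\in D(x)}\frac{\ell_{xy}}{S(x)}\,\psi(y)\qquad(x\ne v).
\end{equation}
The coefficients $\ell_{xy}/S(x)$ are positive with sum $1$ and $0<\lambda\le1-\varepsilon$, so $0<\psi\le1$ by induction. One may think of a particle that only descends: at $x\neq v$ it dies with probability $1-\lambda(r_x)$, and otherwise moves to $y\in D(x)$ with probability proportional to $\ell_{xy}$. Then $\psi(x)$ is the probability that it reaches $v$ from $x$.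

\begin{proposition}\label{prop:identity}
We have $\displaystyle\sum_{x\ne v}d(x)\psi(x)=(1-\varepsilon)\,d(v)\,h$.
\end{proposition}

\begin{proof}
Since the graph is undirected, each edge $\{x,y\}$ occurs twice in the left-hand sum below, once from each end:
\[
\sum_{x\in V}\psi(x)\sum_{y\sim x}\big(g(x)-g(y)\big)=\sum_{\{x,y\}\in E}\big(\psi(x)-\psi(y)\big)\big(g(x)-g(y)\big)=\sum_{x\ne v}\sum_{y\in D(x)}\big(\psi(x)-\psi(y)\big)\ell_{xy}.
\]
In the last step edges with $g(x)=g(y)$ contribute nothing, and every other edge is counted at its upper endpoint, which is never $v$. The term $x=v$ on the left equals $-d(v)h$. Multiplying \eqref{eq:opt} by $\psi(x)$ and summing over $x\ne v$ therefore gives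
\[
\sum_{x\ne v}d(x)\psi(x)=(1-\varepsilon)d(v)h+\sum_{x\ne v}\Big[\psi(x)\big(\varepsilon d(x)m(x)+(1-\varepsilon)S(x)\big)-(1-\varepsilon)\sum_{y\in D(x)}\ell_{xy}\psi(y)\Big].
\]
Now $\varepsilon d(x)m(x)+(1-\varepsilon)S(x)=S(x)\big(\frac\varepsilon{\theta_x}+1-\varepsilon\big)=S(x)(1+\varepsilon r_x)$, so every bracket vanishes by \eqref{eq:psi}.
\end{proof}

\begin{example}\label{ex:psi}
Let $G$ be the path $v,x,y$. Then $g(y)=1+g(x)$ and $g(x)=1+\frac{1-\varepsilon}2g(y)$, so $h=g(x)=\frac{3-\varepsilon}{1+\varepsilon}$. Here $r_x=1$ and $r_y=0$, so $\psi(x)=\frac{1-\varepsilon}{1+\varepsilon}$ and $\psi(y)=\frac{(1-\varepsilon)^2}{1+\varepsilon}$, and indeed $2\psi(x)+\psi(y)=(1-\varepsilon)\frac{3-\varepsilon}{1+\varepsilon}$.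

On any layered graph $\psi=\prod_{j\le k}\lambda(r_j)$ on $L_k$, and the degrees in $L_k$ sum to $(1+r_k)n_k=d(v)(1+r_k)\prod_{j<k}r_j$. So $L_k$ contributes
\[
d(v)(1+r_k)\lambda(r_k)\prod_{j<k}r_j\lambda(r_j)=(1-\varepsilon)d(v)\,\frac{1+r_k}{1+\varepsilon r_k}\prod_{j<k}\Lambda(r_j)
\]
to $\sum d\psi$. Proposition~\ref{prop:identity} reproduces the formula for $R$ in \eqref{eq:layered} term by term.
\end{example}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

We must show that $\psi$ is small on most of the graph. The loss factor $\lambda(r_x)$ is small exactly when the effective down-fraction $\theta_x$ is small: by AM--GM, $\frac\varepsilon{\theta}+(1-\varepsilon)\ge\theta^{-\varepsilon}$, so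
\begin{equation}\label{eq:amgm}
\lambda(r_x)=\frac{1-\varepsilon}{\varepsilon/\theta_x+(1-\varepsilon)}\le(1-\varepsilon)\,\theta_x^{\,\varepsilon},\qquad\text{that is,}\qquad\lambda(r_x)^{1/\varepsilon}\le\kappa\,\theta_x .
\end{equation}
This points to the function $\varphi=\psi^{1/\varepsilon}$, for which $\theta_x$ enters linearly. On a layered graph, \eqref{eq:amgm} gives $\varphi\le\kappa^k\prod_{j\le k}(1+r_j)^{-1}$ on $L_k$, while the degrees in $L_k$ sum to $d(v)(1+r_k)\prod_{j<k}r_j$. So $L_k$ contributes at most $\kappa^kd(v)$ to $\sum d\varphi$: the decay of $\varphi$ outweighs the growth of the graph, whatever the ratios, and $\sum_{x\ne v}d\varphi\le\frac\kappa{1-\kappa}d(v)$. The same bound holds in general.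

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $\log(1-\varepsilon)<-\varepsilon$, we have $\kappa<1/e$. Let $x\ne v$. Raise \eqref{eq:psi} to the power $1/\varepsilon>1$ and apply \eqref{eq:amgm}, Jensen's inequality for the convex function $z^{1/\varepsilon}$, and the last bound in \eqref{eq:ellm}:
\[
d(x)\varphi(x)\le\kappa\,\theta_x\sum_{y\in D(x)}\frac{d(x)\,\ell_{xy}}{S(x)}\,\varphi(y)\le\kappa\sum_{y\in D(x)}\varphi(y).
\]
Sum over $x\ne v$. A vertex $y$ lies in $D(x)$ for $|U(y)|\le d(y)$ vertices $x$, so $Z=\sum_{x\ne v}d(x)\varphi(x)$ satisfies $Z\le\kappa(d(v)+Z)$, that is, $Z\le\frac\kappa{1-\kappa}d(v)$. Also $\sum_{x\ne v}d(x)=2|E|-d(v)=d(v)(\frac1p-1)$. By Proposition~\ref{prop:identity} and \eqref{eq:holder} with $\gamma=1-\varepsilon$,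
\[
(1-\varepsilon)d(v)h=\sum_{x\ne v}d(x)\psi(x)\le\Big(\sum_{x\ne v}d(x)\Big)^{1-\varepsilon}Z^{\varepsilon}\le d(v)\Big(\frac1p-1\Big)^{1-\varepsilon}\Big(\frac\kappa{1-\kappa}\Big)^\varepsilon .
\]
Since $\kappa^\varepsilon=1-\varepsilon$, we get $h\le(1-\kappa)^{-\varepsilon}(\frac1p-1)^{1-\varepsilon}$. The bound on $R$ follows from \eqref{eq:Rh}, and the deterministic strategy of Lemma~\ref{lem:greedy} attains $R$. Finally $(1-\kappa)^{-\varepsilon}<\frac e{e-1}<2$, so $R\le1+2p^{-(1-\varepsilon)}\le3p^{-(1-\varepsilon)}$, and $\frac13=p^{\log3/\log(1/p)}$.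
\end{proof}

\begin{remark}\label{rem:hyp}
That $G$ is undirected and the random step uniform is used in the summation by parts in Proposition~\ref{prop:identity} and in the bound $|U(y)|\le d(y)$. Optimality of $\sigma$ enters through \eqref{eq:opt} and \eqref{eq:ellm}: the drop of a controlled step is the largest drop available. For another deterministic strategy $\sigma'$ the quantity $m(x)$ would become $g_{\sigma'}(x)-g_{\sigma'}(\sigma'(x))$, which need not dominate $\ell_{xy}$. Multiple edges would change nothing: read every sum over neighbors as a sum over edges.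
\end{remark}

\section{Sharp upper bounds}\label{sec:upper}

\subsection{A better weight}
The proof above wastes something in the bound $|U(y)|\le d(y)$. A vertex with large $\theta_y$ keeps $\psi$ large, but it has many lower neighbors and therefore few upper ones. Put $\theta_v=0$ and
\[
w(x)=(1-\theta_x)d(x)\qquad(x\in V).
\]
By \eqref{eq:ellm}, $|U(x)|\le d(x)-|D(x)|\le w(x)$ for $x\ne v$, and $|U(v)|=d(v)=w(v)$. On a layered graph $|U(x)|=w(x)$, so nothing is lost there. We repeat the argument with $w$ in place of $d$ and a general convex function $H$ in place of $z^{1/\varepsilon}$. For $H\colon[0,1]\to[0,\infty)$ let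
\[
TH(z)=\sup_{r\ge0}\,r\,H(\lambda(r)z)\qquad(z\in[0,1]).
\]
In the language of \eqref{eq:layered}, $T$ describes the worst that one level can do: it multiplies the number of edges by $r$ and the weight $\psi$ by $\lambda(r)$.

\begin{lemma}\label{lem:transfer}
Let $H\colon[0,1]\to[0,\infty)$ be convex with $TH$ finite. Then
\begin{equation}\label{eq:transfer}
\sum_{x\ne v}w(x)H(\psi(x))\le\sum_{y\in V}w(y)\,TH(\psi(y)).
\end{equation}
Moreover
\begin{equation}\label{eq:hw}
h\le\frac1{\varepsilon\,d(v)}\sum_{y\in V}w(y)\psi(y).
\end{equation}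
\end{lemma}

\begin{proof}
Let $x\ne v$. By \eqref{eq:psi}, Jensen's inequality, the last bound in \eqref{eq:ellm} and $H\ge0$,
\begin{equation}\label{eq:local}
d(x)H(\psi(x))\le\sum_{y\in D(x)}\frac{d(x)\,\ell_{xy}}{S(x)}H\big(\lambda(r_x)\psi(y)\big)\le\frac1{\theta_x}\sum_{y\in D(x)}H\big(\lambda(r_x)\psi(y)\big).
\end{equation}
Multiplying by $1-\theta_x$ gives $w(x)H(\psi(x))\le\sum_{y\in D(x)}r_xH(\lambda(r_x)\psi(y))\le\sum_{y\in D(x)}TH(\psi(y))$. Sum over $x\ne v$; each $y$ occurs $|U(y)|\le w(y)$ times. This proves \eqref{eq:transfer}.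

For \eqref{eq:hw} take $H(z)=z$ in \eqref{eq:local}. Since $\frac{\lambda(r_x)}{\theta_x}=\frac{1-\varepsilon}{\varepsilon+(1-\varepsilon)\theta_x}\le\frac{1-\varepsilon}\varepsilon$, summation gives $\sum_{x\ne v}d(x)\psi(x)\le\frac{1-\varepsilon}\varepsilon\sum_{y\in V}w(y)\psi(y)$. Now apply Proposition~\ref{prop:identity}.
\end{proof}

Inequality \eqref{eq:transfer} is useful when $TH$ lies strictly below $H$, because the sum on the left can then be absorbed. Powers are the first candidates, since $T$ maps $z^t$ to a multiple of itself.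

\begin{lemma}\label{lem:power}
Let $\gamma\in(0,1)$ satisfy $M(\gamma)<1$, and let $\mu=M(\gamma)^{1/(1-\gamma)}$. Then $h\le\dfrac{p^{-\gamma}}{\varepsilon(1-\mu)}$.
\end{lemma}

\begin{proof}
Let $t=\frac1{1-\gamma}$ and $H(z)=z^t$. For $r>0$ we have $r\lambda(r)^t=(\Lambda(r)r^{-\gamma})^t$, so $TH=\mu H$ by \eqref{eq:M}. Let $W=\sum_{y\in V}w(y)\psi(y)^t$. The term $y=v$ is $d(v)$, so \eqref{eq:transfer} gives $W\le d(v)+\mu W$ and $W\le\frac{d(v)}{1-\mu}$. Since $\sum_yw(y)\le2|E|=d(v)/p$, inequality \eqref{eq:holder} gives
\[
\sum_{y\in V}w(y)\psi(y)\le\Big(\frac{d(v)}p\Big)^\gamma\Big(\frac{d(v)}{1-\mu}\Big)^{1-\gamma}\le\frac{d(v)\,p^{-\gamma}}{1-\mu},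
\]
and \eqref{eq:hw} finishes the proof.
\end{proof}

For $\varepsilon>\frac12$ one may take $H(z)=z$, with $TH=\frac{1-\varepsilon}\varepsilon H$; then $\sum_yw(y)\psi(y)\le\frac{\varepsilon}{2\varepsilon-1}d(v)$ and $h\le\frac1{2\varepsilon-1}$, the constant found in Section~\ref{sec:hitting}.

\subsection{The case $\varepsilon=\frac12$}
Here $M(\gamma)=(\gamma/2)^\gamma(1-\gamma)^{1-\gamma}\le\gamma^\gamma<1$ for all $\gamma\in(0,1)$, but $M(\gamma)\to1$ as $\gamma\to0$. We balance $p^{-\gamma}$ against $\frac1{1-\mu}$ by taking the $\gamma$ for which $p^{-\gamma}=e$.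

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sharp}(ii)]
Let $p<1/e$ and $\gamma=1/\log(1/p)\in(0,1)$. Then $\mu\le M(\gamma)\le\gamma^\gamma=e^{-\xi}$ with
\[
\xi=\gamma\log\frac1\gamma=\frac{\log\log(1/p)}{\log(1/p)}\in(0,1).
\]
By concavity, $1-e^{-\xi}\ge(1-\frac1e)\xi$ on $[0,1]$. Lemma~\ref{lem:power} gives $h\le2e\cdot\frac e{e-1}\cdot\frac1\xi\le\frac9\xi$, and $R\le1+h$.
\end{proof}

\subsection{The case $\varepsilon<\frac12$}
Lemmas \ref{lem:beta} and~\ref{lem:power} give $h=O(p^{-\gamma})$ for every $\gamma>\beta$, but the constant $\frac1{\varepsilon(1-\mu)}$ tends to infinity as $\gamma\downarrow\beta$. At $\gamma=\beta$ we have $TH=H$ for $H(z)=z^t$, and \eqref{eq:transfer} says nothing. To reach the exponent $\beta$ itself we need another source of gain.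

Let $t=\frac1{1-\beta}$ and $s=t-1=\frac\beta{1-\beta}$. Two facts are available:
\begin{equation}\label{eq:twofacts}
r\lambda(r)^t\le M(\beta)^t=1\qquad\text{and}\qquad\lambda(r)\le1-\varepsilon\qquad(r\ge0).
\end{equation}
The second says that every step shrinks the argument of $H$ by a definite factor. If $H(z)=z^t\omega(z)$ with $\omega\ge0$ nondecreasing, then \eqref{eq:twofacts} gives $rH(\lambda(r)z)\le z^t\omega((1-\varepsilon)z)$, so
\[
TH\le H-Q,\qquad Q(z)=z^t\big[\omega(z)-\omega((1-\varepsilon)z)\big]\ge0 .
\]
How large must $Q$ be? By \eqref{eq:hw} we want $\sum w\psi=O(p^{-\beta})d(v)$. Vertices with $\psi=O(p^{1-\beta})$ are harmless, since the total weight is at most $d(v)/p$. For the others, \eqref{eq:transfer} will bound $\sum wQ(\psi)$ by $d(v)$, so we need $Q(z)$ to be at least a constant times $p^\beta z$. This suggests subtracting $p^\beta z$ from $z^t$.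

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sharp}(i)]
Let $z_0=p^{1-\beta}$, so that $z_0^{\,s}=p^\beta$, and let
\[
H(z)=\max\{0,\;z^t-p^\beta z\}=z^t\omega(z),\qquad\omega(z)=\max\{0,\;1-(z_0/z)^s\},\quad\omega(0)=0 .
\]
Then $H\ge0$ is convex, as a maximum of two convex functions, and $\omega$ is nondecreasing with values in $[0,1]$. So $TH\le H-Q$ as above, and $TH(1)\le\omega(1-\varepsilon)\le1$. In \eqref{eq:transfer} bound the term $y=v$ by $d(v)$ and cancel the finite sum $\sum_{x\ne v}w(x)H(\psi(x))$ from both sides: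
\[
\sum_{y\ne v}w(y)\,Q(\psi(y))\le d(v).
\]
Let $z_1=\frac{z_0}{1-\varepsilon}$ and $\zeta=(1-\varepsilon)^s<1$. For $z\ge z_1$ both $z$ and $(1-\varepsilon)z$ are at least $z_0$, so
\[
Q(z)=z^t\Big(\frac{z_0}z\Big)^s\Big(\frac1\zeta-1\Big)=\frac{1-\zeta}\zeta\,p^\beta z .
\]
Therefore, with both sums over $y\ne v$,
\[
\sum_{\psi(y)\ge z_1}w(y)\psi(y)\le\frac\zeta{1-\zeta}\,p^{-\beta}d(v),\qquad\sum_{\psi(y)<z_1}w(y)\psi(y)\le z_1\frac{d(v)}p=\frac{p^{-\beta}}{1-\varepsilon}\,d(v).
\]
The vertex $v$ contributes $d(v)$. By \eqref{eq:Rh}, \eqref{eq:hw} and $p^{-\beta}\ge1$ we obtain $R\le C_\varepsilon p^{-\beta}$ with $C_\varepsilon=1+\frac1\varepsilon\big(1+\frac1{1-\varepsilon}+\frac\zeta{1-\zeta}\big)$.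
\end{proof}

\section{Extremal graphs}\label{sec:lower}

All examples are layered, so \eqref{eq:layered} applies. In it every factor $\frac{1+r_k}{1+\varepsilon r_k}$ is at least $1$. In our examples $r_1,\dots,r_{K-1}\ge1$, so $1/p\ge2K$, and $p\to0$ as $K\to\infty$.

\subsection{Trees, for $\varepsilon\ge\frac12$}
Let $v$ have one child, let every vertex at levels $1,\dots,K-1$ have $A\ge1$ children, and let level $K$ consist of leaves. Then $r_k=A$ for $1\le k<K$.

\begin{proof}[Proof of optimality in Theorem~\ref{thm:sharp}(iii)]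
Dropping the last term in \eqref{eq:layered} gives $R\ge1+\frac{1+A}{1+\varepsilon A}\sum_{j=0}^{K-2}\Lambda(A)^j$. As $A\to\infty$ the right side tends to $1+\frac1\varepsilon\sum_{j=0}^{K-2}(\frac{1-\varepsilon}\varepsilon)^j$, and as $K\to\infty$ this tends to $1+\frac1\varepsilon\cdot\frac\varepsilon{2\varepsilon-1}=\frac{2\varepsilon}{2\varepsilon-1}$. Given $\eta>0$, choose first $K>\frac1{2\eta}$ large and then $A$ large.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sharp}(ii)]
Take $A=K\ge4$. Then $\Lambda(K)=\frac K{K+2}$, so $\Lambda(K)^j\ge(1+\frac2K)^{-K}\ge e^{-2}$ for $j\le K$, and the $K$ terms in \eqref{eq:layered} give $R\ge e^{-2}K$. Also $K^{K-1}\le\frac1p=2\sum_{j=0}^{K-1}K^j\le4K^{K-1}$. For $K\ge4$ this yields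
\[
K\le(K-1)\log K\le\log\frac1p\le\log4+(K-1)\log K\le K\log K .
\]
Hence $\log\log(1/p)\ge\log K$ and $\frac{\log(1/p)}{\log\log(1/p)}\le K\le e^2R$.
\end{proof}

\subsection{Levels with fractional ratio, for $\varepsilon<\frac12$}
We want $K$ levels with ratio close to the maximizer $r_*$ of Lemma~\ref{lem:beta}. An error of order $1/K$ in the ratio costs only a constant factor over $K$ levels. A tree realizes only integer ratios, so we use down-degree $b=K$ and up-degree $a=\lceil Kr_*\rceil$. One obstacle remains: in a simple graph the vertices of $L_1$ have down-degree $1$. We therefore let $L_1$ be a buffer level with $r_1=1$, and make it large.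

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sharp}(i)]
Let $K\ge3$, $b=K$, $a=\lceil Kr_*\rceil$ and $r=a/b\in[r_*,r_*+\frac1K]$. Take levels of sizes
\[
N_0=1,\qquad N_1=b^K,\qquad N_k=b^{K-k+1}a^{k-2}\quad(2\le k\le K).
\]
Join $v$ to all of $L_1$. Since $N_1=bN_2$, we can split $L_1$ into $N_2$ groups of size $b$ and join each group to its own vertex of $L_2$. For $2\le k<K$ we have $aN_k=bN_{k+1}$ and $a\le N_{k+1}$. Number the vertices of each level from $0$, and join vertex $i$ of $L_k$ to the vertices $ia,ia+1,\dots,ia+a-1$ of $L_{k+1}$, taken modulo $N_{k+1}$. These blocks of $a$ consecutive integers partition $\{0,\dots,bN_{k+1}-1\}$, in which each residue occurs exactly $b$ times, and never twice in one block because $a\le N_{k+1}$. So the graph is simple, with up-degree $a$ on $L_k$ and down-degree $b$ on $L_{k+1}$. It is layered with $r_1=1$ and $r_k=r$ for $2\le k<K$.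

By \eqref{eq:layered},
\[
\frac1p=2\Big(1+\sum_{j=0}^{K-2}r^j\Big)\le C\,r^{K-2},\qquad C=2\Big(1+\frac{r_*}{r_*-1}\Big),
\]
and the last term of the series for $R$ gives $R\ge\Lambda(1)\Lambda(r)^{K-2}$. Let $F(\rho)=\log\Lambda(\rho)-\beta\log\rho$. Then $F(r_*)=0$, and $F'(\rho)=\frac{1-\beta}\rho-\frac\varepsilon{1+\varepsilon\rho}>-1$ for $\rho>0$. So $F(r)\ge-\frac1K$, and
\[
R\ge\frac{1-\varepsilon}{1+\varepsilon}\,e^{-1}r^{\beta(K-2)}\ge\frac{1-\varepsilon}{1+\varepsilon}\,e^{-1}C^{-\beta}\,p^{-\beta},
\]
where the constant depends only on $\varepsilon$.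
\end{proof}

This completes the proof of Theorem~\ref{thm:sharp}.

\begin{thebibliography}{9}
\bibitem{HSS}
John Haslegrave, Thomas Sauerwald, John Sylvester,
\emph{Time Dependent Biased Random Walks},
arXiv:2006.02475 (2020).
\end{thebibliography}
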